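# Permanents of matrices with sparse unit rows at the critical exponent

## 1. Permanents, unit rows and the exponent $p_c(r)$

All logarithms are natural, $S_n$ is the symmetric group, $I_n$ is the identity matrix, $J_r$ is the $r\times r$ all-ones matrix, and $|A|$ is the matrix of absolute values of the entries of $A$.

**Definition 1 (permanent).** For a real $n\times n$ matrix $A=(a_{ij})$,
$$\mathrm{per}(A)=\sum_{\sigma\in S_n}\prod_{i=1}^n a_{i\sigma(i)} .$$

Example: $\mathrm{per}\begin{pmatrix}a&b\\c&d\end{pmatrix}=ad+bc$, and $\mathrm{per}(J_r)=r!$. We use four facts that are immediate from the formula. Permuting rows or columns does not change the permanent. Multiplying one row by $\lambda$ multiplies the permanent by $\lambda$. The permanent of a direct sum of blocks is the product of the permanents of the blocks. Finally, $\mathrm{per}(A)\le\mathrm{per}|A|$.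

**Definition 2 (unit rows with bounded support).** For $x\in\mathbb R^n$ put $\|x\|_p=\big(\sum_j|x_j|^p\big)^{1/p}$ if $0<p<\infty$ and $\|x\|_\infty=\max_j|x_j|$. For integers $1\le r\le n$, an admissible row for $(r,p)$ is a vector $x\in\mathbb R^n$ with $\|x\|_p=1$ and at most $r$ nonzero coordinates.

Example: $(\tfrac1{\sqrt2},0,-\tfrac1{\sqrt2})$ is admissible for $(2,2)$ and also for $(3,2)$. For $r=1$ an admissible row is $\pm e_j$, a coordinate vector up to sign, and this is true for every $p$. So for $r=1$ the exponent plays no role. For $p<1$ the expression $\|x\|_p$ is only a quasi-norm, but we never need the triangle inequality.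

**Definition 3 (critical exponent).** For an integer $r\ge2$,
$$p_c(r)=\frac{r\log r}{\log r!},\qquad \theta_r=\frac1{p_c(r)}=\frac{\log r!}{r\log r}.$$
For $r=1$ the formula for $p_c$ reads $0/0$. Since the exponent of a row with $r=1$ is irrelevant, $p_c(1)$ may be taken arbitrary. We put $\theta_1=0$.

Example: $p_c(2)=2$, $p_c(3)=\frac{3\log 3}{\log 6}\approx1.839$, $p_c(4)=\frac{4\log4}{\log24}\approx1.745$. Since $r!<r^r$ for $r\ge2$, always $p_c(r)>1$. The definition is arranged so that
$$r^{\,r/p_c(r)}=r!\qquad(r\ge2). \tag{1}$$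

**Definition 4 (the extremal quantity).** For $1\le r_i\le n$ and $0<p_i\le\infty$, let $U(n;r_1,\dots,r_n;p_1,\dots,p_n)$ be the maximum of $\mathrm{per}(A)$ over all real $n\times n$ matrices $A$ whose $i$-th row is admissible for $(r_i,p_i)$, for every $i$.

The maximum exists: the set of admissible rows is closed and bounded, because $x\mapsto\|x\|_p$ is continuous and the support condition describes a finite union of coordinate subspaces. Example: if all $r_i=1$, every row is $\pm e_j$, so $\mathrm{per}(A)\in\{-1,0,1\}$ and $U=1$. In general $U\ge1$, because $I_n$ is always allowed.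

We can now pose the question. It comes from Alex Samorodnitsky, "An upper bound for permanents of nonnegative matrices", arXiv:math/0605147 (2006). If each row is normalized at its own critical exponent, can the permanent ever exceed the value $1$ attained by the identity? That is, prove or disprove
$$U\big(n;r_1,\dots,r_n;p_c(r_1),\dots,p_c(r_n)\big)\le1 .$$

## 2. Identity against constant blocks, and three small cases

Why this exponent? Suppose all $r_i=r=n$ and all $p_i=p$. Two natural competitors are $I_n$, with permanent $1$, and $n^{-1/p}J_n$, with permanent $n!\,n^{-n/p}$. By (1) they tie exactly at $p=p_c(n)$. For larger $p$ the constant matrix beats the identity. So $p_c$ is the largest exponent for which the claim has a chance, and at $p_c$ any proof must lose nothing at two very different matrices. Keep this in mind: it dictates the whole argument.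

*The case $n=2$, $r_1=r_2=2$.* Here $p_c(2)=2$. With rows $(a,b)$ and $(c,d)$ of Euclidean norm $1$, Cauchy–Schwarz gives
$$\mathrm{per}=ad+bc\le\sqrt{a^2+b^2}\,\sqrt{d^2+c^2}=1,$$
with equality iff $(a,b)=(d,c)$. There is a whole curve of equality cases, joining $I_2$ to $2^{-1/2}J_2$.

*The case $n=2$, $r_1=1$, $r_2=2$.* Row $1$ is $\pm e_j$, so the permanent is $\pm$ one entry of row $2$, which has absolute value at most $1$.

*A case with $n=3$, all $r_i=2$.* Take the cyclic pattern
$$A=\begin{pmatrix}a_1&b_1&0\\0&a_2&b_2\\b_3&0&a_3\end{pmatrix},\qquad a_i^2+b_i^2=1 .$$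
Only two permutations avoid the zeros, so
$$\mathrm{per}(A)=a_1a_2a_3+b_1b_2b_3\le|a_1a_2|+|b_1b_2|\le1,$$
again by Cauchy–Schwarz.

The answer to the question is yes.

**Theorem 1.** If row $a_i$ of the real $n\times n$ matrix $A$ has at most $r_i$ nonzero entries ($1\le r_i\le n$) and $\|a_i\|_{p_c(r_i)}=1$, then $\mathrm{per}(A)\le1$. Hence $U(n;r_1,\dots,r_n;p_c(r_1),\dots,p_c(r_n))\le1$.

## 3. Entropy: notation and textbook facts

Write $\eta(x)=-x\log x$ on $[0,1]$ with $\eta(0)=0$, and $h(x)=\eta(x)+\eta(1-x)$. The function $\eta$ is strictly concave. All random variables below take finitely many values.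

**Definition 5 (entropy, conditional entropy).** For a probability vector $Q$, $H(Q)=\sum_j\eta(Q_j)$. For a random variable $X$, $H(X)$ is the entropy of its law. Further, $H(X\mid Y)=\sum_y\Pr(Y=y)\,H(X\mid Y=y)$, where $H(X\mid Y=y)$ is the entropy of the law of $X$ given $Y=y$.

Example: the uniform law on $m$ points has entropy $\log m$, and a point mass has entropy $0$. If $X$ is uniform on $\{1,2,3\}$ and $Y$ tells whether $X=3$, then $H(X\mid Y)=\frac23\log2$.

**Definition 6 (conditioned distribution).** For a probability vector $P$ and a set $S$ with $P(S)=\sum_{j\in S}P_j>0$, $P|_S$ is the vector $(P_j/P(S))_{j\in S}$. If $P(S)=0$, the product $P(S)H(P|_S)$ is read as $0$.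

Example: for $P=(\frac12,\frac14,\frac14)$ and $S=\{1,2\}$ we get $P|_S=(\frac23,\frac13)$.

The facts we need are these.

* (E1) $0\le H(X)\le\log m$ if $X$ takes at most $m$ values.
* (E2) Chain rule: $H(X_1,\dots,X_n)=\sum_iH(X_i\mid X_1,\dots,X_{i-1})$, and the variables may be taken in any order. If $X,Y$ are independent, $H(X\mid Y)=H(X)$.
* (E3) $H(X\mid Y)\le H(X\mid f(Y))$, with equality iff for every $y$ of positive probability the law of $X$ given $Y=y$ equals the law of $X$ given $f(Y)=f(y)$. To see it, fix $z$. The law of $X$ given $f(Y)=z$ is an average, with positive weights, of the laws of $X$ given $Y=y$ over the possible $y$ with $f(y)=z$. Now use strict concavity of $\eta$ in each coordinate.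
* (E4) Grouping: $H(Q)=h(Q_j)+(1-Q_j)H(Q|_{T\setminus j})$ for $Q$ on $T$ and $j\in T$.

We also use Jensen's inequality for $\log$, with equality only if the argument is constant on the set of positive weights.

## 4. From permanents to random permutations

We turn the inequality for matrices into one for entropies.

**Theorem 1′ (entropy form).** Let $\sigma$ be a random element of $S_n$ such that $\sigma(i)\in R_i$ almost surely, with $|R_i|=r_i$. Then
$$H(\sigma)\le\sum_i\theta_{r_i}H(\sigma(i)).$$

Example: if $\sigma$ is uniform on $S_n$ and all $R_i=\{1,\dots,n\}$, $n\ge2$, the left side is $\log n!$ and the right side is $n\,\theta_n\log n=\log n!$. If $\sigma$ is deterministic, both sides are $0$. These are the two extreme cases of Section 2 in a new guise.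

**Proof of Theorem 1 from Theorem 1′.**

**Step 1: write the permanent as an entropy.** This step produces the random permutation. Since $\mathrm{per}(A)\le\mathrm{per}|A|$ we may assume $a_{ij}\ge0$, and there is nothing to do if $\mathrm{per}(A)=0$. Choose $R_i$ containing the support of row $i$ with $|R_i|=r_i$; this is possible since $r_i\le n$. Let $\sigma$ have law
$$\mu(\sigma)=\frac{\prod_ia_{i\sigma(i)}}{\mathrm{per}(A)},$$
and put $P_{ij}=\Pr(\sigma(i)=j)$, so that $P_i=(P_{ij})_j$ is the law of $\sigma(i)$. It lives on the support of row $i$, hence on $R_i$. For each $\sigma$ with $\mu(\sigma)>0$ we have $\log\mathrm{per}(A)=\sum_i\log a_{i\sigma(i)}-\log\mu(\sigma)$. Averaging over $\mu$,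
$$\log\mathrm{per}(A)=H(\sigma)+\sum_i\sum_{j:P_{ij}>0}P_{ij}\log a_{ij}. \tag{2}$$

**Step 2: use the norm of each row.** This step replaces the matrix by the laws $P_i$. Let $r_i\ge2$ and $p=p_c(r_i)$. By Jensen,
$$p\sum_{j:P_{ij}>0}P_{ij}\log a_{ij}+H(P_i)=\sum_{j:P_{ij}>0}P_{ij}\log\frac{a_{ij}^p}{P_{ij}}\le\log\sum_{j:P_{ij}>0}a_{ij}^p\le0 . \tag{3}$$
Dividing by $p$ gives
$$\sum_{j:P_{ij}>0}P_{ij}\log a_{ij}\le-\theta_{r_i}H(P_i). \tag{4}$$
If $r_i=1$, the row has a single nonzero entry, equal to $1$, and $P_i$ is a point mass, so (4) reads $0\le0$.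

**Step 3: combine.** From (2), (4) and Theorem 1′,
$$\log\mathrm{per}(A)\le H(\sigma)-\sum_i\theta_{r_i}H(P_i)\le0. \qquad\square$$

The factor in front of $H(\sigma(i))$ in the entropy inequality is the reciprocal of the exponent in the norm. Sections 5 to 7 prove Theorem 1′.

## 5. Revealing the rows in random order

The crudest bound is $H(\sigma)\le\sum_iH(\sigma(i))$, with factor $1$ in place of $\theta_{r_i}$. It corresponds to $p_i=1$ and gives only $\mathrm{per}|A|\le\prod_i\|a_i\|_1$, which is visible by expanding the product of the row sums. It ignores that $\sigma$ never uses a column twice. To use this, we reveal $\sigma$ row by row and watch which columns remain.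

**Step 1: average the chain rule over all orders.** No row should be privileged. Let $\tau$ be a uniformly random linear order on the rows, independent of $\sigma$, and let $\mathrm{past}_i$ be the collection of values $\sigma(k)$ over the rows $k$ preceding $i$ in $\tau$. For each fixed order apply (E2), then average over orders:
$$H(\sigma)=H(\sigma\mid\tau)=\sum_iH(\sigma(i)\mid\tau,\mathrm{past}_i). \tag{5}$$

**Step 2: keep only the set of free columns.** This step simplifies the conditioning. Let $S_i\subseteq R_i$ be the set of columns of $R_i$ not occupied by rows preceding $i$. It always contains $\sigma(i)$, and it is a function of $(\tau,\mathrm{past}_i)$. By (E3),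
$$H(\sigma(i)\mid\tau,\mathrm{past}_i)\le H(\sigma(i)\mid S_i). \tag{6}$$

**Step 3: find the joint law of $\sigma(i)$ and $S_i$.**

**Lemma 1.** Given $\sigma$, the size $|S_i|$ is uniform on $\{1,\dots,r_i\}$. Given $\sigma$ and $|S_i|=k$, the set $S_i\setminus\{\sigma(i)\}$ is a uniform $(k-1)$-subset of $R_i\setminus\{\sigma(i)\}$.

*Proof.* Fix $\sigma$. The rows $\sigma^{-1}(j)$, $j\in R_i$, are $r_i$ distinct rows, and $i$ is one of them. Their relative order under $\tau$ is uniform. A column $j\in R_i$ lies in $S_i$ iff $\sigma^{-1}(j)$ does not precede $i$. So $|S_i|$ counts the rows of this list that do not precede $i$, including $i$ itself. It is determined by the position of $i$ among the $r_i$ rows, hence uniform on $\{1,\dots,r_i\}$. Given that $k-1$ of the other rows come after $i$, by symmetry they form a uniform $(k-1)$-subset of the other rows. $\square$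

**A first attempt: count the free columns.** The tempting continuation is to use only the size of $S_i$. By (E1), $H(\sigma(i)\mid S_i)\le\mathbb E\log|S_i|$, so by Lemma 1
$$H(\sigma(i)\mid S_i)\le\frac1{r_i}\sum_{k=1}^{r_i}\log k=\frac{\log r_i!}{r_i}=\theta_{r_i}\log r_i .$$
The constant $\theta_{r_i}$ appears, but multiplied by $\log r_i$, where we need $H(P_i)$. Inserting this into (2) and (4) gives
$$\log\mathrm{per}(A)\le\sum_i\theta_{r_i}\big(\log r_i-H(P_i)\big).$$
Every term on the right is nonnegative, and the term of row $i$ is positive unless $r_i=1$ or $P_i$ is uniform on $R_i$. So the attempt fails as soon as some $P_i$ is not uniform on $R_i$. Already for $n=2$, take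
$$A=\begin{pmatrix}\sqrt x&\sqrt{1-x}\\\sqrt{1-x}&\sqrt x\end{pmatrix},\qquad x\in(0,1),\ x\neq\tfrac12 .$$
The two nonzero products are $x$ and $1-x$, so $P_1=(x,1-x)$ and $P_2=(1-x,x)$. The bound reads $\log\mathrm{per}(A)\le\log2-h(x)$, which is positive, while $\log\mathrm{per}(A)=0$. For $I_n$ with all $r_i=n$ the bound is $\log n!$ against the true value $0$. The loss happens in replacing the entropy of $\sigma(i)$ given $S_i=s$ by $\log|s|$.

**What Lemma 1 really gives.** The law of $S_i$ given $\sigma$ depends on $\sigma$ only through $\sigma(i)$. So the joint law of $(\sigma(i),S_i)$ is completely determined by the single probability vector $P_i$ on $R_i$, and $H(\sigma(i)\mid S_i)$ need not be estimated by counting. It is an explicit functional of $P_i$.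

**Definition 7 (the functional $\Phi$).** Let $P$ be a probability vector on a set $R$ with $|R|=r$. Let $J\sim P$. Given $J$, let $K$ be uniform on $\{1,\dots,r\}$ and $S=\{J\}\cup S'$, with $S'$ a uniform $(K-1)$-subset of $R\setminus\{J\}$. Put $\Phi(P)=H(J\mid S)$.

For $j\in s$ with $|s|=k$ we have
$$\Pr(J=j,\,S=s)=\frac{P_j}{r\binom{r-1}{k-1}} .$$
Hence $\Pr(S=s)=P(s)/\big(r\binom{r-1}{k-1}\big)$, the law of $J$ given $S=s$ is $P|_s$, and
$$\Phi(P)=\frac1r\sum_{k=1}^rE_k,\qquad E_k=\binom{r-1}{k-1}^{-1}\sum_{|s|=k}P(s)H(P|_s). \tag{7}$$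
Note that $E_1=0$ and $E_r=H(P)$.

Example: $R=\{1,2,3\}$, $P=(\frac12,\frac12,0)$. Then $E_1=0$. In $E_2$ only $s=\{1,2\}$ contributes, so $E_2=\frac12\log2$. Also $E_3=\log2$. Therefore $\Phi(P)=\frac13\cdot\frac32\log2=\frac12\log2$. Compare $\theta_3H(P)\approx0.544\log2$, which is slightly larger, and $\theta_3\log3\approx0.862\log 2$, the counting bound.

By Lemma 1, $(\sigma(i),S_i)$ has the law of $(J,S)$ with $P=P_i$, $R=R_i$. So (5) and (6) give
$$H(\sigma)\le\sum_iH(\sigma(i)\mid S_i)=\sum_i\Phi(P_i). \tag{8}$$
The random permutation has disappeared. Theorem 1′ follows from (8) and the following statement about one distribution.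

**Lemma 2.** For $r\ge1$ and every probability vector $P$ on $R$ with $|R|=r$, $\Phi(P)\le\theta_rH(P)$. For $r\ge3$, equality holds iff $P$ is uniform on $R$ or a point mass.

## 6. Climbing from $k$-subsets to $(k+1)$-subsets

To prove Lemma 2 we compare $E_k$ with $E_{k+1}$. For uniform $P$ each $E_k$ equals $\log k$, since
$$E_k=\binom{r-1}{k-1}^{-1}\binom rk\frac kr\log k=\log k .$$
So we aim for $E_k\le\frac{\log k}{\log(k+1)}E_{k+1}$. Comparing the subsets of a fixed $(k+1)$-set leads to this.

**Lemma 3.** For $m\ge2$ and a probability vector $Q$ on a set $T$ with $|T|=m$,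
$$\sum_{j\in T}(1-Q_j)H(Q|_{T\setminus j})\le(m-1)\frac{\log(m-1)}{\log m}H(Q).$$
If $m\ge3$, equality holds iff $Q$ is uniform or a point mass.

**Proof of Lemma 2 from Lemma 3.**

**Step 1: compare consecutive levels.** If $r=1$, both sides of Lemma 2 are $0$. Let $r\ge2$ and $1\le k<r$. For $T\subseteq R$ with $|T|=k+1$ and $P(T)>0$, put $Q=P|_T$. Then $1-Q_j=P(T\setminus j)/P(T)$, and conditioning $Q$ on $T\setminus j$ gives $P|_{T\setminus j}$. Lemma 3 with $m=k+1$, multiplied by $P(T)$, says
$$\sum_{j\in T}P(T\setminus j)H(P|_{T\setminus j})\le k\,\frac{\log k}{\log(k+1)}\,P(T)H(P|_T).$$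
If $P(T)=0$, both sides are $0$. Sum over all $T$. Each $k$-set $s$ arises as $T\setminus j$ exactly $r-k$ times, so
$$(r-k)\binom{r-1}{k-1}E_k\le k\,\frac{\log k}{\log(k+1)}\binom{r-1}{k}E_{k+1}.$$
Since $\binom{r-1}k=\binom{r-1}{k-1}\frac{r-k}k$, this is
$$E_k\le\frac{\log k}{\log(k+1)}E_{k+1}.$$

**Step 2: iterate and sum.** This step telescopes up to $E_r=H(P)$. For $k\ge2$ the product of the ratios is $\frac{\log k}{\log r}$, and $E_1=0$, so
$$E_k\le\frac{\log k}{\log r}H(P)\qquad(1\le k\le r).$$
With (7),
$$\Phi(P)\le\frac{\sum_{k=1}^r\log k}{r\log r}H(P)=\theta_rH(P).$$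

**Step 3: equality for $r\ge3$.** If $\Phi(P)=\theta_rH(P)$, the bound on $E_k$ is an equality for every $k$, in particular for $k=r-1\ge2$. There is only one set $T=R$ with $|T|=r$, so this is equality in Lemma 3 for $Q=P$ and $m=r\ge3$. Hence $P$ is uniform or a point mass. Conversely, for uniform $P$ we have $E_k=\log k$, so $\Phi(P)=\frac{\log r!}r=\theta_r\log r$. For a point mass all terms vanish. $\square$

For $r=2$ we have $\Phi(P)=\frac12E_2=\frac12H(P)=\theta_2H(P)$ for every $P$. This is the source of the curve of equality cases seen for $n=2$.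

**Reduction of Lemma 3 to one more inequality.** Sum the grouping identity (E4) over $j\in T$:
$$\sum_j(1-Q_j)H(Q|_{T\setminus j})=mH(Q)-\sum_jh(Q_j)=(m-1)H(Q)-\sum_j\eta(1-Q_j),$$
because $h(Q_j)=\eta(Q_j)+\eta(1-Q_j)$ and $\sum_j\eta(Q_j)=H(Q)$. Put
$$c_m=\frac{(m-1)\log\frac m{m-1}}{\log m},\qquad\text{so that}\qquad (m-1)-c_m=(m-1)\frac{\log(m-1)}{\log m}.$$
So Lemma 3, with its equality cases, is exactly equivalent to the next lemma.

**Lemma 4.** Let $m\ge2$. For every probability vector $Q$ on $m$ points,
$$\sum_j\eta(1-Q_j)\ge c_mH(Q).$$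
For $m=2$ equality always holds. For $m\ge3$ equality holds iff $Q$ is uniform or a point mass.

Example: for $m=3$, $c_3=\frac{2\log(3/2)}{\log3}\approx0.738$. At $Q=(\frac12,\frac12,0)$ the left side is $\log2$ and the right side about $0.738\log2$.

## 7. The inequality $\sum_j\eta(1-Q_j)\ge c_mH(Q)$

For $m=2$, $c_2=1$ and both sides equal $\eta(Q_1)+\eta(Q_2)$. From now on $m\ge3$, and we write $c=c_m$.

**Step 1: bounds on $c$.** We will need
$$\frac1{m-1}<c<1. \tag{9}$$
The upper bound holds because $(m-1)\log\big(1+\frac1{m-1}\big)<1<\log m$ for $m\ge3$. For the lower bound we need $(m-1)^2\log\frac m{m-1}>\log m$. Since $\log\frac m{m-1}=-\log(1-\frac1m)>\frac1m$, it suffices that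
$$\frac{(m-1)^2}m=m-2+\frac1m\ge\log m .$$
At $m=3$ this is $\frac43>\log3\approx1.099$. The difference of the two sides, as a function of real $m$, has derivative $1-\frac1{m^2}-\frac1m>0$ for $m\ge3$.

**Step 2: the one-variable function.** We record its convexity. Let
$$g(x)=\eta(1-x)-c\,\eta(x),\qquad x\in[0,1].$$
It is continuous and $g(0)=g(1)=0$. We must show $G(Q)=\sum_jg(Q_j)\ge0$ on the simplex. Since $\eta''(x)=-1/x$,
$$g''(x)=-\frac1{1-x}+\frac cx=\frac{c-(1+c)x}{x(1-x)}\qquad(0<x<1).$$
So $g''>0$ on $(0,x^*)$ and $g''<0$ on $(x^*,1)$, where $x^*=\frac c{1+c}$.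

**Two shortcuts that fail.** Could $g\ge0$ hold pointwise? No. First, $g(\frac1m)=0$, because
$$m\,g(\tfrac1m)=(m-1)\log\tfrac m{m-1}-c\log m=0. \tag{10}$$
By (9), $c(m-1)>1$, which says $\frac1m<x^*$. So $g$ is strictly convex on $[0,\frac1m]$ and vanishes at both ends. Hence $g<0$ on $(0,\frac1m)$, and $g'(\frac1m)>0$. Could $g$ lie above its tangent at $\frac1m$? That would suffice, since the values $g'(\frac1m)(Q_j-\frac1m)$ sum to $0$. But at $x=1$ it would require $0=g(1)\ge g'(\frac1m)(1-\frac1m)>0$. It fails exactly where the other equality case, the point mass, sits. So we minimize $G$ over the simplex honestly. Let $Q$ be a global minimizer of $G$; it exists by compactness.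

**Step 3: a minimizer is a point mass or interior.** This excludes the rest of the boundary. Suppose $Q_a=0$ and $Q$ is not a point mass. Choose $b$ with $0<Q_b<1$ and move mass $\varepsilon$ from $b$ to $a$. The coordinate $b$ changes $G$ by $O(\varepsilon)$. The coordinate $a$ changes it by $g(\varepsilon)=\eta(1-\varepsilon)-c\,\varepsilon\log\frac1\varepsilon=O(\varepsilon)-c\,\varepsilon\log\frac1\varepsilon$. For small $\varepsilon$ the total is negative, a contradiction. So $Q$ is a point mass, where $G=0$, or all $Q_j\in(0,1)$.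

**Step 4: an interior minimizer has at most two distinct values.** This reduces the problem to one variable. Let all $Q_j\in(0,1)$. Along the direction $e_a-e_b$, the first-order condition is $g'(Q_a)=g'(Q_b)$ and the second-order condition is $g''(Q_a)+g''(Q_b)\ge0$. If two coordinates exceeded $x^*$, the second condition would fail for them. So at most one coordinate exceeds $x^*$. On $(0,x^*]$ the function $g'$ is strictly increasing, so all coordinates $\le x^*$ are equal. Therefore either $Q$ is uniform, or $Q$ has one coordinate $x$ and $m-1$ coordinates $y=\frac{1-x}{m-1}<x$, so that $\frac1m<x<1$. In both cases $G(Q)=F(x)$, where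
$$F(x)=g(x)+(m-1)\,g\Big(\frac{1-x}{m-1}\Big),\qquad x\in[\tfrac1m,1],$$
and $x=\frac1m$ in the uniform case.

**Step 5: $F\ge0$.** The path from the uniform vector to the point mass is now one-dimensional. By (10), $F(\frac1m)=m\,g(\frac1m)=0$. Next, $F'(x)=g'(x)-g'(y)$, so $F'(\frac1m)=0$. Also $F(1)=g(1)+(m-1)g(0)=0$. For the second derivative use
$$y=\frac{1-x}{m-1},\qquad 1-y=\frac{m-2+x}{m-1},\qquad c-(1+c)y=\frac{c(m-1)-(1+c)(1-x)}{m-1}.$$
These give
$$F''(x)=g''(x)+\frac{g''(y)}{m-1}=\frac{c-(1+c)x}{x(1-x)}+\frac{c(m-1)-(1+c)(1-x)}{(1-x)(m-2+x)} .$$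
Over the common denominator $x(1-x)(m-2+x)$, which is positive on $(0,1)$, the numerator is
$$\big(c-(1+c)x\big)(m-2+x)+x\big(c(m-1)-(1+c)(1-x)\big).$$
The terms in $x^2$ are $-(1+c)x^2$ and $+(1+c)x^2$, and they cancel. The coefficient of $x$ is
$$c-(1+c)(m-2)+c(m-1)-(1+c)=-(m-1-c),$$
and the constant term is $c(m-2)$. So the numerator is the affine function
$$N(x)=c(m-2)-(m-1-c)\,x .$$
At the ends,
$$N(\tfrac1m)=\frac{c(m-1)^2-(m-1)}m=\frac{m-1}m\big(c(m-1)-1\big)>0,\qquad N(1)=(m-1)(c-1)<0,$$
by the two halves of (9). Hence there is $x_0\in(\frac1m,1)$ such that $F$ is strictly convex on $[\frac1m,x_0]$ and concave on $[x_0,1]$. Since $F(\frac1m)=F'(\frac1m)=0$, strict convexity gives $F>0$ on $(\frac1m,x_0]$. On $[x_0,1)$, concavity puts $F$ above the chord from $(x_0,F(x_0))$ to $(1,0)$, which is positive there. So $F\ge0$ on $[\frac1m,1]$ and $F>0$ on $(\frac1m,1)$.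

**Step 6: conclusion and equality.** By Steps 3 to 5 the minimum of $G$ is $\ge0$, and point masses give $G=0$, so $\min G=0$. If $G(Q)=0$, then $Q$ is a global minimizer. By Step 3 it is a point mass, or by Step 4 it has $G(Q)=F(x)$ with $x\in[\frac1m,1)$. In the latter case $F(x)=0$ forces $x=\frac1m$, so $Q$ is uniform. Conversely, (10) shows that the uniform vector gives $G=0$. This proves Lemma 4. $\square$

Lemma 4 gives Lemma 3, which gives Lemma 2. With (8) we get
$$H(\sigma)\le\sum_i\Phi(P_i)\le\sum_i\theta_{r_i}H(P_i), \tag{11}$$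
which is Theorem 1′. By Section 4, Theorem 1 is proved.

## 8. The matrices with permanent exactly 1

**Theorem 2 (equality).** In Theorem 1, $\mathrm{per}|A|=1$ iff, after permuting rows and columns, $|A|$ is a direct sum of blocks of the following types:

1. $1\times1$ blocks $[1]$ (any $r_i$);
2. $r\times r$ blocks with all entries $r^{-1/p_c(r)}$, $r\ge3$, whose rows all have $r_i=r$;
3. $2\times2$ blocks $\begin{pmatrix}\sqrt x&\sqrt{1-x}\\\sqrt{1-x}&\sqrt x\end{pmatrix}$, $0<x<1$, whose rows both have $r_i=2$.

Moreover $\mathrm{per}(A)=1$ iff in addition $A=D_1|A|D_2$ with $D_1,D_2$ diagonal $\pm1$ matrices satisfying $\det D_1\det D_2=1$.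

**Sufficiency for $|A|$.** The permanent of a direct sum is the product over blocks. The block permanents are $1$, then $r!\,r^{-r/p_c(r)}=1$ by (1), and $x+(1-x)=1$.

**Necessity for $|A|$.** We may assume $A\ge0$ and $\mathrm{per}(A)=1$. Use the $R_i$, $\sigma$, $P_i$, $\tau$ of Sections 4 and 5.

**Step 1: collect the equalities.** By (2), (4), (5), (6), (8) and Lemma 2,
$$0=\log\mathrm{per}(A)\le\sum_i\Phi(P_i)-\sum_i\theta_{r_i}H(P_i)\le0 .$$
This is a sum of row-by-row inequalities, so each of them is an equality.

* Equality in (3), for $r_i\ge2$: equality in Jensen makes $a_{ij}^p/P_{ij}$ constant over the $j$ with $P_{ij}>0$, where $p=p_c(r_i)$. Equality in the last inequality of (3) says that these $a_{ij}^p$ already sum to $1$. So the constant is $1$, and $a_{ij}=0$ when $P_{ij}=0$. Thus $P_{ij}=a_{ij}^{p_c(r_i)}$ for all $j$. If $r_i=1$, then $P_i$ is a point mass and the single nonzero entry is $1$. In all cases $a_{ij}$ and $P_{ij}$ have the same support.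
* Equality in Lemma 2: if $r_i\ge3$, then $P_i$ is a point mass or uniform on $R_i$, so its support has size $1$ or exactly $r_i$. If $r_i\le2$, its support has size $1$ or $2$ (only $1$ if $r_i=1$).
* Equality in (6): by (E3), given any possible value of $(\tau,\mathrm{past}_i)$, the law of $\sigma(i)$ is its law given $S_i$, which is $P_i|_{S_i}$ by Section 5.

**Step 2: compare two rows.** We show that supports are equal or disjoint. Call row $i$ *deterministic* if $P_i$ is a point mass. Let $i\ne k$ be nondeterministic. The orders $\tau$ with $k$ first and $i$ second have positive probability, and $\tau$ is independent of $\sigma$. For such $\tau$, if $\sigma(k)=l$ then $S_i=R_i\setminus\{l\}$. So if $P_{kl}>0$, $P_{im}>0$ and $l\ne m$, the third bullet gives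
$$\Pr(\sigma(k)=l,\ \sigma(i)=m)=P_{kl}\,\frac{P_{im}}{1-P_{il}} .$$
The denominator is nonzero since $i$ is nondeterministic. Exchanging the roles of $i$ and $k$, the same probability equals $P_{im}\,\frac{P_{kl}}{1-P_{km}}$. Hence
$$P_{il}=P_{km}\quad\text{whenever } l\in\operatorname{supp}P_k,\ m\in\operatorname{supp}P_i,\ l\ne m. \tag{12}$$
Suppose the two supports meet. If there were some $l\in\operatorname{supp}P_k\setminus\operatorname{supp}P_i$, then every $m\in\operatorname{supp}P_i$ differs from $l$, and (12) gives $P_{km}=P_{il}=0$ for all these $m$. Then the supports do not meet, a contradiction. By symmetry the supports coincide. So supports of nondeterministic rows are equal or disjoint.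

**Step 3: find the blocks.** The matrix $(P_{ij})$ is doubly stochastic, because $\sigma$ is a permutation. If row $i$ is deterministic with $P_{ij}=1$, column $j$ has no other nonzero entry, which gives a $1\times1$ block. Its entry in $A$ is $1$, by the first bullet. Now let $C$ be the support of a nondeterministic row, so $|C|\ge2$. A deterministic row cannot meet a column of $C$, since that column would then contain a second nonzero entry. A nondeterministic row meeting $C$ has support $C$ by Step 2. So the rows that meet the columns in $C$ are exactly the rows with support $C$. Summing all $P_{ij}$ over these rows and columns, by rows and by columns, shows that there are exactly $|C|$ such rows. They form a block of size $|C|$.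

**Step 4: find the type of each block.** Use the second bullet. If $|C|=r\ge3$, every row of the block has $r_i=r$ and $P_i$ uniform on $C$, so all entries of $A$ in the block are $(1/r)^{1/p_c(r)}=r^{-1/p_c(r)}$. If $|C|=2$, a row with $r_i\ge3$ would have support of size $1$ or at least $3$, so both rows have $r_i=2$. The block of $P$ is a doubly stochastic $2\times2$ matrix with positive entries, $\begin{pmatrix}x&1-x\\1-x&x\end{pmatrix}$ with $0<x<1$. Since $p_c(2)=2$, the entries of $A$ are the square roots.

**Step 5: signs.** Let $\mathrm{per}(A)=1$. Then $1=\mathrm{per}(A)\le\mathrm{per}|A|\le1$, so $|A|$ has the stated form. Also $\sum_\sigma\big(\prod_i|a_{i\sigma(i)}|-\prod_ia_{i\sigma(i)}\big)=0$ with nonnegative terms, so every nonzero product $\prod_ia_{i\sigma(i)}$ is positive. Within a block all entries are nonzero. So for distinct rows $i,k$ and distinct columns $j,l$ of one block there are two permutations with nonzero products that differ only by exchanging $a_{ij}a_{kl}$ with $a_{il}a_{kj}$. Both products are positive, so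
$$a_{ij}a_{kl}a_{il}a_{kj}>0 .$$
Fix a row $i_0$ and a column $j_0$ of the block, and put $s_i=\operatorname{sgn}a_{ij_0}$ and $t_j=\operatorname{sgn}a_{i_0j}\cdot\operatorname{sgn}a_{i_0j_0}$. The displayed inequality with $k=i_0$, $l=j_0$ gives $\operatorname{sgn}a_{ij}=s_it_j$; if $i=i_0$ or $j=j_0$ this holds by definition. Each row and each column lies in exactly one block, so the $s_i$ and $t_j$ define diagonal matrices $D_1,D_2$ with $A=D_1|A|D_2$. A nonzero product $\prod_ia_{i\sigma(i)}$ has sign $\prod_is_i\prod_jt_j=\det D_1\det D_2$, and it is positive, so $\det D_1\det D_2=1$. Conversely, $\mathrm{per}(D_1|A|D_2)=\det D_1\det D_2\,\mathrm{per}|A|$, which is $1$ under the stated conditions. $\square$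

## 9. The bound for arbitrary exponents and when it is attained

**Theorem 3 (all exponents).** For $p_i\in(0,\infty]$ (with $1/\infty=0$),
$$U(n;r_1,\dots,r_n;p_1,\dots,p_n)\le\prod_{i=1}^n\max\Big\{1,\ (r_i!)^{1/r_i}\,r_i^{-1/p_i}\Big\}.$$
For $r\ge2$ let $m_r=\#\{i:r_i=r,\ p_i>p_c(r)\}$ and $e_r=\#\{i:r_i=r,\ p_i=p_c(r)\}$. Equality holds iff $r\lceil m_r/r\rceil\le m_r+e_r$ for every $r\ge2$.

Example of the condition: for $n=2$, $r_1=r_2=2$, $p_1=3$, we have $m_2=1$ if $p_2=2$, and then $e_2=1$, so $2\lceil1/2\rceil=2\le2$ and equality holds. If $p_2=1$, then $m_2=1$, $e_2=0$, and $2\le1$ fails, so the inequality is strict.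

Write $M_i=\max\{1,(r_i!)^{1/r_i}r_i^{-1/p_i}\}$.

**Step 1: renormalize each row at its critical exponent.** This reduces the bound to Theorem 1. If $r_i=1$, then $M_i=1$. If $r_i=r\ge2$, (1) gives $(r!)^{1/r}r^{-1/p_i}=r^{1/p_c(r)-1/p_i}$. So $M_i>1$ iff $r_i\ge2$ and $p_i>p_c(r_i)$. Let $\|a_i\|_{p_i}=1$, with at most $r_i$ nonzero entries. Put $N_i=\|a_i\|_{p_c(r_i)}$ if $r_i\ge2$ and $N_i=1$ if $r_i=1$. We claim $N_i\le M_i$.

* Let $r_i\ge2$ and $p_i\le p_c(r_i)=q$. All $|a_{ij}|\le1$, so $|a_{ij}|^q\le|a_{ij}|^{p_i}$. Summing, $N_i\le1=M_i$. If $p_i<q$, equality forces every $|a_{ij}|\in\{0,1\}$, so equality holds iff $a_i$ has a single nonzero entry.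
* Let $r_i=r\ge2$ and $p_i>p_c(r)=q$. Take $r$ coordinates containing the support. If $p_i<\infty$, Hölder gives $\sum_j|a_{ij}|^q\le\big(\sum_j|a_{ij}|^{p_i}\big)^{q/p_i}r^{1-q/p_i}=r^{1-q/p_i}$. If $p_i=\infty$, all $|a_{ij}|\le1$ give $\sum_j|a_{ij}|^q\le r$. In both cases $N_i\le r^{1/q-1/p_i}=M_i$. Equality holds iff $|a_{ij}|$ is constant on the $r$ coordinates, that is, iff $a_i$ has exactly $r$ nonzero entries, all of equal modulus.

The matrix with rows $a_i/N_i$ satisfies the hypotheses of Theorem 1. By homogeneity in each row,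
$$\mathrm{per}(A)\le\prod_iN_i\le\prod_iM_i . \tag{13}$$

**Step 2: the condition suffices.** We build a matrix attaining the bound. Suppose $r\lceil m_r/r\rceil\le m_r+e_r$ for all $r\ge2$. For each $r\ge2$, complete the $m_r$ rows with $r_i=r$, $p_i>p_c(r)$ by rows with $r_i=r$, $p_i=p_c(r)$ to a total of $r\lceil m_r/r\rceil$ rows. Group these into $r\times r$ blocks with constant entries $r^{-1/p_i}$ in row $i$. Give every remaining row a $1\times1$ block $[1]$. All rows are admissible. For a row in an $r\times r$ block, $M_i=(r!)^{1/r}r^{-1/p_i}$; if $p_i=p_c(r)$ both sides are $1$. So the permanent of such a block is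
$$r!\prod_ir^{-1/p_i}=\prod_iM_i,$$
the products being over the $r$ rows of the block. The remaining rows have $M_i=1$. So the total permanent is $\prod_iM_i$.

**Step 3: the condition is necessary.** Here Theorem 2 enters. Suppose $U=\prod_iM_i$ and let $A$ attain it. Since $\mathrm{per}(A)\le\mathrm{per}|A|$, we may take $A\ge0$. Then both inequalities in (13) are equalities. As $0<N_i\le M_i$, we get $N_i=M_i$ for all $i$, and the matrix with rows $a_i/N_i$ has permanent $1$, so Theorem 2 describes it. Fix $r\ge2$ and a row with $r_i=r$, $p_i>p_c(r)$. By Step 1 it has exactly $r\ge2$ nonzero entries. So it lies in an $r\times r$ block of type 2 or 3, all of whose rows $k$ have $r_k=r$ and $r$ nonzero entries. For these rows $p_k<p_c(r)$ is impossible, since by Step 1 it would give $N_k<1=M_k$. Hence the blocks containing such rows consist of all $m_r$ of them together with some $s\le e_r$ rows with $r_k=r$ and $p_k=p_c(r)$, and $r$ divides $m_r+s$. Therefore $r\lceil m_r/r\rceil\le m_r+s\le m_r+e_r$. If $m_r=0$ the condition is trivial. $\square$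

## 10. Equal exponents, full supports, and 0/1 matrices

**Consequence 1 (optimality of $p_c$).** For $2\le r\le n$ and $0<p\le\infty$: $U(n;r,\dots,r;p,\dots,p)\le1$ iff $p\le p_c(r)$.

If $p\le p_c(r)$, every factor in Theorem 3 is $1$. If $p>p_c(r)$, the matrix $r^{-1/p}J_r\oplus I_{n-r}$ has admissible rows and permanent $r!\,r^{-r/p}$, which exceeds $1$ by (1).

**Consequence 2 (unrestricted supports).** With $r_i=n\ge2$ and $p_i=p$ for all $i$,
$$U(n;n,\dots,n;p,\dots,p)=\max\{1,\ n!\,n^{-n/p}\}\qquad(0<p\le\infty).$$

The right side is the bound of Theorem 3. It is attained by $I_n$ if $p\le p_c(n)$ and by $n^{-1/p}J_n$ if $p\ge p_c(n)$, with the transition exactly at $p=p_c(n)$. The exponents in the question are finite and at least $1$; here $p<1$ and $p=\infty$ are also covered.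

**Consequence 3 (Brègman–Minc).** For a $0/1$ matrix $A$ with row sums $r_i\ge1$, $\mathrm{per}(A)\le\prod_i(r_i!)^{1/r_i}$.

Each row has $r_i$ nonzero entries and $\|a_i\|_\infty=1$. So Theorem 3 with all $p_i=\infty$ applies, and since $(r_i!)^{1/r_i}\ge1$ its factors are $(r_i!)^{1/r_i}$. The counting attempt of Section 5 is already enough here: for a $0/1$ matrix with $\mathrm{per}(A)>0$, taking for $R_i$ the support of row $i$, the last sum in (2) is $0$, and $H(\sigma)\le\sum_i\frac{\log r_i!}{r_i}$ is the logarithm of the claim.
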